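\title{Hypercyclic truncated Toeplitz operators}

\begin{abstract}
We show that a truncated Toeplitz operator with a bounded symbol can be hypercyclic. For every $M>1$ we construct an infinite Blaschke product $\theta$ with simple zeros and a symbol $\psi=r\bar z+h$, with $r>1$, $h\in H^\infty$ and $\|\psi\|_\infty<M$, such that $A_\psi$ has a dense orbit in the model space $K_\theta$. The condition $M>1$ is sharp. Every truncated Toeplitz operator is symmetric with respect to a bilinear form, and for this reason $A_\psi\oplus A_\psi$ is never cyclic, so no such operator is weakly mixing. The example is built from finite-dimensional model spaces: at each step we add zeros to $\theta$ near a new boundary point, prescribe the characteristic polynomial of the enlarged operator, and use the Cayley--Hamilton theorem to send a vector close to a given one almost onto a given target.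
\end{abstract}

\section{Introduction}

A continuous linear operator $T$ on a separable Banach space $X\neq\{0\}$ is \emph{hypercyclic} if there is a vector $x\in X$ whose orbit $\{T^nx: n=0,1,2,\dots\}$ is dense in $X$. The vector $x$ is \emph{cyclic} if the linear span of its orbit is dense, and $T$ is \emph{weakly mixing} if $T\oplus T$ is hypercyclic on $X\oplus X$.

Let $\mathbb D$ be the unit disk, $\mathbb T$ the unit circle with normalized Lebesgue measure $m$, and $H^2\subset L^2=L^2(\mathbb T,m)$ the Hardy space. An \emph{inner function} is a bounded analytic function $\theta$ in $\mathbb D$ whose boundary values have modulus $1$ almost everywhere, and the \emph{model space} of $\theta$ is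
\[
K_\theta=H^2\ominus\theta H^2 .
\]
By Beurling's theorem, every proper closed invariant subspace of the backward shift $S^*f=(f-f(0))/z$ on $H^2$ is of this form. Let $P_\theta$ be the orthogonal projection of $L^2$ onto $K_\theta$. For $\psi\in L^\infty=L^\infty(\mathbb T)$, the \emph{truncated Toeplitz operator} with symbol $\psi$ is
\[
A_\psi\colon K_\theta\to K_\theta,\qquad A_\psi f=P_\theta(\psi f).
\]
Only bounded symbols are considered. We answer the following question from \cite{BL}: \emph{are there a nonconstant inner function $\theta$ and a symbol $\psi\in L^\infty$ such that $A_\psi$ is hypercyclic on $K_\theta$?}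

On the whole space $H^2$ the corresponding question is easy. Recall the Hypercyclicity Criterion: if there are dense sets $X_0,Y_0\subset X$, integers $n_1<n_2<\cdots$ and maps $S_k\colon Y_0\to X$ such that
\begin{equation}\label{eq:criterion}
T^{n_k}x\to0,\qquad S_ky\to0,\qquad T^{n_k}S_ky\to y\qquad(x\in X_0,\ y\in Y_0),
\end{equation}
then $T$ is hypercyclic. The Toeplitz operator with symbol $r\bar z$, $r>1$, is $rS^*$, and it satisfies \eqref{eq:criterion} with $n_k=k$, with the polynomials as $X_0=Y_0$ and with $S_ky=r^{-k}z^ky$. Since $K_\theta$ is invariant under $S^*$, the truncated operator $A_{r\bar z}$ is simply the restriction of $rS^*$ to $K_\theta$, and one may ask whether dense orbits survive truncation.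

There are reasons to guess that they do not. A truncated Toeplitz operator is equivalent to its adjoint through an antilinear isometry of $K_\theta$. Section~\ref{sec:symmetry} derives from this symmetry that a hypercyclic $A_\psi$ has no eigenvalues, which excludes $A_{r\bar z}$ as soon as $\theta$ has a zero, and that no $A_\psi$ satisfies \eqref{eq:criterion}. Nevertheless the answer to the question is positive.

\begin{theorem}\label{thm:main}
For every $M>1$ there are an infinite Blaschke product $\theta$ with simple zeros and a symbol $\psi=r\bar z+h$, with $r>1$ and $h\in H^\infty$, such that $\|\psi\|_\infty<M$ and $A_\psi$ is hypercyclic on $K_\theta$.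
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $\theta$ be a nonconstant inner function and $\psi\in L^\infty$.
\begin{enumerate}
\item[(a)] If $\|\psi\|_\infty\le1$ or $\dim K_\theta<\infty$, then $A_\psi$ is not hypercyclic.
\item[(b)] If $A_\psi$ is hypercyclic, then so is $A_\psi^*=A_{\bar\psi}$.
\item[(c)] The operator $A_\psi\oplus A_\psi$ has no cyclic vector. In particular, no truncated Toeplitz operator is weakly mixing.
\end{enumerate}
\end{theorem}

By (a), the condition $M>1$ in Theorem~\ref{thm:main} is sharp. Theorem~\ref{thm:compl} is not used in the proof of Theorem~\ref{thm:main}, but it explains the shape of that proof. We construct $\theta$, $\psi$ and the hypercyclic vector $x$ together, as limits of finite Blaschke products $B_k$, symbols $\psi_k$ and vectors $x_k\in K_{B_k}$. The step from $k$ to $k+1$ changes the symbol and the vector very little, yet makes some power of the new operator send $x_{k+1}$ close to a prescribed target. Section~\ref{sec:model} shows this step for an explicit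 matrix, Sections~\ref{sec:finite} and~\ref{sec:extension} carry it out for truncated Toeplitz operators, and Section~\ref{sec:limit} passes to the limit.

\section{Model spaces and their symmetry}\label{sec:symmetry}

We write $\langle f,g\rangle=\int fg^{\,}\!{}^{*}\,dm$ with $g^*=\bar g$ for the inner product of $L^2$ and $\|\cdot\|$ for its norm. For $a\in\mathbb D$ the function $k_a(z)=(1-\bar az)^{-1}$ is the reproducing kernel of $H^2$: $\langle f,k_a\rangle=f(a)$, and so $\|k_a\|^2=(1-|a|^2)^{-1}$. We use four facts about model spaces.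

\begin{enumerate}
\item[(K1)] \emph{$S^*K_\theta\subset K_\theta$, $S^*\theta\in K_\theta$, and $P_\theta(\bar zf)=S^*f$ for $f\in K_\theta$.} Indeed $\langle S^*f,\theta g\rangle=\langle f,z\theta g\rangle=0$ and $\langle S^*\theta,\theta g\rangle=\langle1,zg\rangle=0$ for $g\in H^2$, while $\bar zf=S^*f+f(0)\bar z$ with $\bar z\perp H^2$.
\item[(K2)] \emph{$K_{\theta_1\theta_2}=K_{\theta_1}\oplus\theta_1K_{\theta_2}$.} Multiplication by $\theta_1$ is an isometry, so $\theta_1H^2=\theta_1K_{\theta_2}\oplus\theta_1\theta_2H^2$, and $H^2=K_{\theta_1}\oplus\theta_1H^2$.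
\item[(K3)] \emph{If $\theta$ is a Blaschke product with simple zeros, then $K_\theta$ is the closed span of the kernels $k_a$ at the zeros $a$ of $\theta$.} A function $f\in H^2$ is orthogonal to these kernels exactly when it vanishes at all zeros of $\theta$, that is, when $f\in\theta H^2$. If $\theta$ has $d<\infty$ zeros, then $K_\theta$ has dimension $d$ and consists of the quotients $\pi(z)/\prod_a(1-\bar az)$ with $\pi$ a polynomial of degree less than $d$.
\item[(K4)] \emph{The map $Jg=\theta\,\overline{zg}$ is an antilinear isometry of $K_\theta$ onto itself, and $J^2=I$.} Since $L^2=H^2\oplus\overline{zH^2}$, a function $g\in H^2$ lies in $K_\theta$ if and only if $\bar\theta g\in\overline{zH^2}$, that is, $Jg\in H^2$. In that case $\bar\theta Jg=\overline{zg}\in\overline{zH^2}$, so $Jg\in K_\theta$. Finally $|Jg|=|g|$ on $\mathbb T$ and $J^2g=g$.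
\end{enumerate}

The map $J$ defines a symmetric bilinear form on $K_\theta$,
\[
[f,g]=\langle f,Jg\rangle=\int fg\,z\bar\theta\,dm ,
\]
with $|[f,g]|\le\|f\|\,\|g\|$ and $[f,Jf]=\|f\|^2$. Since $Jg\in K_\theta$, the projection can be dropped in $\langle P_\theta(\psi f),Jg\rangle$, and therefore
\begin{equation}\label{eq:symmetry}
[A_\psi f,g]=\int\psi fg\,z\bar\theta\,dm=[f,A_\psi g]\qquad(f,g\in K_\theta).
\end{equation}
Written with inner products, \eqref{eq:symmetry} says $\langle A_\psi f,Jg\rangle=\langle f,JA_\psi g\rangle$, that is, $A_\psi^*J=JA_\psi$.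

We also need an elementary obstruction. \emph{If $T$ is an operator on a Hilbert space and $T^*$ has an eigenvector, then $T$ is not hypercyclic.} Indeed, if $T^*\varphi=\lambda\varphi$ with $\varphi\ne0$, then $\langle T^nx,\varphi\rangle=\bar\lambda^n\langle x,\varphi\rangle$. This sequence is bounded or tends to infinity, so it is not dense in $\mathbb C$, whereas the continuous surjection $\langle\,\cdot\,,\varphi\rangle$ maps a dense orbit onto a dense set.

\begin{proof}[Proof of Theorem~\ref{thm:compl}]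
(a) If $\|\psi\|_\infty\le1$, then $\|A_\psi\|\le1$ and all orbits are bounded. If $\dim K_\theta<\infty$, then $A_\psi^*$ has an eigenvector.

(b) For $f,g\in K_\theta$ we have $\langle A_\psi f,g\rangle=\langle\psi f,g\rangle=\langle f,\bar\psi g\rangle=\langle f,A_{\bar\psi}g\rangle$, so $A_\psi^*=A_{\bar\psi}$. From $A_\psi^*J=JA_\psi$ we get $(A_\psi^*)^nJx=JA_\psi^nx$, and $J$ is a homeomorphism of $K_\theta$. So the orbit of $Jx$ under $A_\psi^*$ is dense if the orbit of $x$ under $A_\psi$ is.

(c) Let $(f,g)\ne(0,0)$. The linear functional $(u,v)\mapsto[u,g]-[v,f]$ on $K_\theta\oplus K_\theta$ is continuous, and it is nonzero because it takes the value $\|g\|^2$ at $(Jg,0)$ and $-\|f\|^2$ at $(0,Jf)$. By \eqref{eq:symmetry}, $[A_\psi^nf,g]=[f,A_\psi^ng]=[A_\psi^ng,f]$, so the functional vanishes on the orbit of $(f,g)$, and the span of this orbit is not dense.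
\end{proof}

Two consequences show which tools are unavailable.

\begin{remark}\label{rem:eigen}
A hypercyclic $A_\psi$ has no eigenvalues: if $A_\psi\varphi=\lambda\varphi$, then $A_\psi^*J\varphi=\bar\lambda J\varphi$. Suppose now that $\theta(a)=0$ and $\phi\in H^\infty$. Then $k_a\in K_\theta$, and $\langle f,\bar\phi k_a\rangle=\phi(a)f(a)$ for $f\in H^2$ gives $A_{\bar\phi}k_a=\overline{\phi(a)}k_a$. So neither $A_{\bar\phi}$ nor, by (b), $A_\phi$ is hypercyclic. On the model space of a Blaschke product the symbol needs both an analytic and an antianalytic part, as in Theorem~\ref{thm:main}.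
\end{remark}

\begin{remark}\label{rem:criterion}
If $T$ satisfies \eqref{eq:criterion}, then so does $T\oplus T$, with $X_0\times X_0$, $Y_0\times Y_0$ and $S_k\oplus S_k$. By (c), no $A_\psi$ satisfies \eqref{eq:criterion}. The failure is visible on a single pair $x,y$. If $\xi_k\to0$, $A_\psi^{n_k}\xi_k\to y$ and the sequence $A_\psi^{n_k}x$ is bounded, then
\[
[y,x]=\lim[A_\psi^{n_k}\xi_k,x]=\lim[\xi_k,A_\psi^{n_k}x]=0 .
\]
So when $[x,y]\ne0$ one cannot steer $x$ to $y$ by letting $A_\psi^{n_k}x$ die out and adding a small vector $\xi_k$ whose image approximates $y$. A different mechanism is needed.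
\end{remark}

\section{The mechanism in a matrix model}\label{sec:model}

This section is a guide; the proof of Theorem~\ref{thm:main} does not depend on it. Let the old space be $\mathbb Ce_0$, with the old operator $T=0$, and let $x=g_xe_0$ and $y=g_ye_0$ with nonzero scalars $g_x,g_y$. We want to enlarge the space and the operator so that the new operator $A$ is symmetric for a bilinear form, is close to $T$ on $e_0$, has norm not much larger than a given $c>1$, has spectrum inside the unit disk, and satisfies $A^Nx_N\approx y$ for some $x_N\approx x$.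

Let $N=2m-1\ge3$, let $e_0,\dots,e_N$ be the standard basis of $\mathbb C^{N+1}$, and for $0<s<1$ and $\delta\in\mathbb C$ define
\[
Ae_0=\sqrt s\,e_1,\qquad Ae_j=c\,e_{j+1}\ \ (1\le j<N,\ j\ne m),\qquad Ae_m=c\,e_{m+1}-\delta e_m,\qquad Ae_N=\sqrt s\,e_0 .
\]
Thus a chain of length $N$ that amplifies by $c$ at each step is attached to $e_0$ by two weak links $\sqrt s$, and its middle vertex carries a loop of weight $-\delta$. The operator $A$ is symmetric for the form with $[e_0,e_0]=1$, $[e_j,e_{N+1-j}]=1$ $(1\le j\le N)$ and all other products of basis vectors equal to zero: reversing the chain exchanges the two weak links and fixes $e_m$. Also $\|A\|\le c+|\delta|$. The gain along the full cycle is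
\[
\varepsilon=s\,c^{N-1}.
\]

\emph{Without the loop the attempt fails.} If $\delta=0$, then $A^Ne_0=\sqrt s\,c^{N-1}e_N$, $A^Ne_1=\sqrt s\,c^{N-1}e_0$, and $A^Ne_j=sc^{N-2}e_{j-1}$ for $2\le j\le N$. Let $x_N=\sum a_je_j$ with $a_0\to g_x$ and $a_1\to0$ as $N\to\infty$, with $s$ depending on $N$. The $e_N$-coordinate of $A^Nx_N$ is $\sqrt s\,c^{N-1}a_0$. If it tends to $0$, then $\sqrt s\,c^{N-1}\to0$, and the $e_0$-coordinate $\sqrt s\,c^{N-1}a_1$ tends to $0$ instead of $g_y$. The same factor that lifts a small vector up to $y$ also lifts the part of $x$ that leaks into the chain.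

\emph{A tiny loop repairs this.} We have $A^me_0=\sqrt s\,c^{m-1}e_m$ and $(A+\delta)e_m=ce_{m+1}$, and $N-m$ further applications of $A$ lead from $e_{m+1}$ back to $e_0$. Hence
\begin{equation}\label{eq:modelCH}
A^N(A+\delta)e_0=\varepsilon e_0 .
\end{equation}
The vector $e_0$ is cyclic, because $A^je_0$ is a nonzero multiple of $e_j$ plus a combination of $e_0,\dots,e_{j-1}$. So $\lambda^N(\lambda+\delta)-\varepsilon$ is the characteristic polynomial of $A$, and \eqref{eq:modelCH} is the Cayley--Hamilton theorem. Choose $\delta=\varepsilon g_x/g_y$ and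
\[
x_N=\frac{g_y}{\varepsilon}(A+\delta)e_0=x+\frac{g_y\sqrt s}{\varepsilon}\,e_1 .
\]
Then $A^Nx_N=y$ exactly. It remains to choose $s$. Fix $\beta$ with $1/c<\beta<1$ and put $s=\beta^Nc^{1-N}$, so that $\varepsilon=\beta^N$. Then $\|(A-T)e_0\|=\sqrt s\to0$, $\delta\to0$, and
\[
\|x_N-x\|=|g_y|\,(\beta^Nc^{N-1})^{-1/2}\to0
\]
because $\beta c>1$. If $\beta<R^+<1$ and $|\lambda|\ge R^+$, then $|\lambda^N(\lambda+\delta)|\ge(R^+)^N(R^+-|\delta|)>\beta^N$ for large $N$, so the spectrum of $A$ lies in $|\lambda|<R^+$.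

Three features of this example persist. First, $A^Nx$ does not tend to zero: its $e_N$-coordinate is $g_x\sqrt s\,c^{N-1}$, which tends to infinity, and it is canceled by the image of $x_N-x$ along the path that runs once through the loop. Second, the cancellation is produced by prescribing the characteristic polynomial of the new block, here $\lambda^{N-1}(\lambda+\delta)$, with a precision of order $\varepsilon$. Third, $|\det A|=\beta^N$, so the spectral radius of $A$ is at least $\beta^{N/(N+1)}>1/c$. The construction therefore works with disks whose radii lie in the interval $(1/c,1)$, which is nonempty only for $c>1$.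

In a model space the chain arises as follows. The compression of multiplication by $cu$ to $K_{u^N}=\operatorname{span}\{1,u,\dots,u^{N-1}\}$ is the chain $u^j\mapsto cu^{j+1}$. We take $u=b(z)$ for a disk automorphism $b$ concentrated near a point $\zeta\in\mathbb T$, modify the symbol so that it is close to $cb$ near $\zeta$, and add $N$ zeros near $\zeta$. The positions of these zeros control the characteristic polynomial.

\section{Finite Blaschke products and symbols $h+r\bar z$}\label{sec:finite}

Let $r>0$. Let $B$ be a finite Blaschke product with simple zeros and zero set $Z\subset\mathbb D\setminus\{0\}$, $\#Z=d\ge1$, and let $h$ be a rational function without poles in $\overline{\mathbb D}$. Put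
\[
G(z)=h(z)+\frac rz,\qquad T=A^B_{h+r\bar z},\qquad v=S^*B\in K_B,
\]
where the superscript on $A$ indicates the inner function. The function $G$ continues the symbol into the punctured disk. The reason for this class of symbols is that $T$ is a rank-one perturbation of a diagonal matrix, so its characteristic polynomial is explicit.

\begin{lemma}\label{lem:charpoly}
Assume that $G$ is injective on $Z$, and put $q(\lambda)=\prod_{a\in Z}(\lambda-G(a))$. Then the characteristic polynomial of $T$ is
\begin{equation}\label{eq:charpoly}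
p(\lambda)=q(\lambda)\Bigl(1-rB(0)\sum_{a\in Z}\frac{1}{a^2B'(a)(\lambda-G(a))}\Bigr).
\end{equation}
The polynomials $p$ and $q$ are coprime, and $v$ is cyclic for $T$.
\end{lemma}

\begin{proof}
The map $f\mapsto(f(a))_{a\in Z}$ is an isomorphism of $K_B$ onto $\mathbb C^d$, since a function in $K_B$ that vanishes on $Z$ lies in $K_B\cap BH^2=\{0\}$. We compute $T$ in these coordinates. By (K1), $Tf=P_B(hf)+rS^*f$. Since $hf-P_B(hf)\in BH^2$ vanishes on $Z$,
\[
(Tf)(a)=h(a)f(a)+r\,\frac{f(a)-f(0)}a=G(a)f(a)-\frac{rf(0)}a\qquad(a\in Z).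
\]
To express $f(0)$ through the coordinates, note that by (K3) the function $f/(zB)$ is a polynomial of degree less than $d$ divided by $z\prod_{a\in Z}(z-a)$. It is $O(z^{-2})$ at infinity and has at most simple poles, at $0$ and on $Z$. The sum of its residues vanishes, which gives
\[
f(0)=-B(0)\sum_{a\in Z}\frac{f(a)}{aB'(a)}=:\ell(f).
\]
So $Tf=Df-r\ell(f)\,u$, where $D=\operatorname{diag}(G(a))$ and $u=(1/a)_{a\in Z}$. For $\lambda\notin G(Z)$ the operator $\lambda-T$ is the product of $\lambda-D$ and $I+R_\lambda$, where $R_\lambda f=r\ell(f)(\lambda-D)^{-1}u$ has rank one. The determinant of $I+R_\lambda$ is $1+\operatorname{tr}R_\lambda=1+r\ell\bigl((\lambda-D)^{-1}u\bigr)$, and this is \eqref{eq:charpoly}.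

At a zero $G(a)$ of $q$ only one term of \eqref{eq:charpoly} survives:
\[
p(G(a))=-\frac{rB(0)}{a^2B'(a)}\prod_{a'\in Z\setminus\{a\}}\bigl(G(a)-G(a')\bigr)\ne0,
\]
because $B(0)\ne0$ and $G$ is injective on $Z$. So $p$ and $q$ are coprime.

Finally, $v(a)=-B(0)/a$, so $v=-B(0)u$ has no zero coordinate and $Tf\in Df+\mathbb Cv$ for all $f$. Let $V_n=\operatorname{span}\{D^kv:k<n\}$. If $T^{n-1}v\in D^{n-1}v+V_{n-1}$, then $T^nv\in D^nv+DV_{n-1}+\mathbb Cv\subset D^nv+V_n$. By induction $\operatorname{span}\{T^kv:k<n\}=V_n$ for all $n$. The vectors $D^kv=(G(a)^kv(a))_a$, $k<d$, are independent by the Vandermonde determinant, so $V_d=K_B$.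
\end{proof}

For $d=1$, $h=0$ and $B=(z-a)/(1-\bar az)$ we have $B(0)=-a$ and $B'(a)=(1-|a|^2)^{-1}$, so \eqref{eq:charpoly} gives $p(\lambda)=\lambda-r/a+r(1-|a|^2)/a=\lambda-r\bar a$, in agreement with $S^*k_a=\bar ak_a$. The zeros of $q$ and of $p$ need not be close to each other.

\subsection*{Constants}
Fix $M>1$ and $r\in(1,M)$ for the rest of the paper. Fix $\eta>0$ so small that $c_0=r-\eta$ and $L=r+4\eta$ satisfy
\[
c_0>1,\qquad L<M,\qquad L<c_0^{5/4}.
\]
This is possible because $c_0\to r$, $L\to r$ and $r<r^{5/4}$ as $\eta\to0$. The number $c_0$ will be a lower bound for the amplification factor $|c|$ of each new block, and $L$ an upper bound for all symbols. Fix $R_*$, $R_{**}$ and $\kappa<1$ with $c_0^{3/4}<R_*<R_{**}<\kappa c_0$. Then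
\begin{equation}\label{eq:constants}
1<R_*<c_0<L,\qquad \frac{L}{R_*\sqrt{c_0}}<1,\qquad \frac{L}{c_0^{3/2}}<1 .
\end{equation}
The last two inequalities say that $L$ is close to $c_0$. They are needed because powers of the new operator will be estimated only by $L^k$, and this growth has to be beaten by the weak link $\sqrt s$, which is at most of order $c_0^{-N/2}$ times a power of $N$.

A triple $(B,h,R)$ is called \emph{admissible} if $B$ and $h$ are as above, $G$ is injective on $Z$, $\|h+r\bar z\|_\infty\le L$, $1/c_0<R<1$, and the spectrum $\sigma(T)$ lies in the disk $|\lambda|<R$.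

\subsection*{Automorphisms concentrated at a boundary point}
For $\zeta\in\mathbb T$ and $\rho\in(0,1)$ let
\[
b_\rho(z)=\frac{\rho-\bar\zeta z}{1-\rho\bar\zeta z},\qquad s=1-\rho^2 .
\]
This is an automorphism of $\mathbb D$ with inverse $z(u)=\zeta(\rho-u)/(1-\rho u)$. Direct computation gives
\begin{equation}\label{eq:auto}
z'(u)=\frac{-\zeta s}{(1-\rho u)^2},\qquad z(u)-\zeta=-\zeta\frac{(1-\rho)(1+u)}{1-\rho u},\qquad b_\rho(z)-1=-\frac{(1-\rho)(1+\bar\zeta z)}{1-\rho\bar\zeta z},
\end{equation}
and, since $|b_\rho|=1$ on $\mathbb T$, $b_\rho(0)=\rho$ and $1-\rho\le s$,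
\begin{equation}\label{eq:autonorm}
\|b_\rho-1\|^2=2-2\rho\le2s .
\end{equation}
So for small $s$ the function $b_\rho$ is close to $1$ away from $\zeta$ and in $L^2$, while it maps points within distance $O(s)$ of $\zeta$ onto any fixed disk $|u|\le\kappa$. If the symbol has the value $c$ at $\zeta$, then adding $c(b_\rho-1)$ changes it near $\zeta$ from about $c$ to about $cb_\rho$. On $\mathbb T$ this has the same modulus, so the supremum norm hardly grows, but inside the disk the function $G$ now takes near $\zeta$ all values of modulus up to about $\kappa|c|$.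

\section{The extension step}\label{sec:extension}

\begin{proposition}\label{prop:ext}
Let $(B,h,R)$ be admissible and $R<R^+<1$. Let $\zeta\in\mathbb T$ satisfy $|h(\zeta)|\le\eta$, and put $c=h(\zeta)+r\bar\zeta$, so that $c_0\le|c|\le r+\eta$. Suppose that $\|h+c(b_\rho-1)+r\bar z\|_\infty\le L$ for all $\rho$ close to $1$. Let $x,y\in K_B$. Then for all large $N$ there are numbers $s_N\in(0,1)$ with $N^2s_N\to0$ and Blaschke products $\theta_N$ of degree $N$ such that, with $\rho_N=\sqrt{1-s_N}$ and
\[
h_N=h+c(b_{\rho_N}-1),\qquad B_N=B\theta_N,\qquad T_N=A^{B_N}_{h_N+r\bar z},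
\]
the following holds.
\begin{enumerate}
\item[(i)] The triple $(B_N,h_N,R^+)$ is admissible.
\item[(ii)] $\|(T_N-T)|_{K_B}\|\to0$.
\item[(iii)] There are $x_N\in K_{B_N}$ with $x_N\to x$ and $T_N^{\,N}x_N\to y$.
\item[(iv)] All zeros $a$ of $\theta_N$ satisfy $1-|a|\le Cs_N$, with $C$ independent of $N$.
\end{enumerate}
\end{proposition}

The proof occupies this section. We keep the notation $Z,d,G,T,v,p,q$ of Section~\ref{sec:finite}. In Subsections~\ref{sub:zeros} and~\ref{sub:char} the integer $N\ge1$ and the number $s>0$ are arbitrary subject to $Ns<s_0$, where $s_0\in(0,1)$ is a small constant that we decrease finitely many times. We write $\rho=\sqrt{1-s}$, $b=b_\rho$, $h_N=h+c(b-1)$ and $G_N=h_N+r/z$; these depend only on $s$. The letter $C$ and the symbol $O(\cdot)$ refer to constants that do not depend on $N$, on $s$ or on the points $\mu_j$ introduced below. We take $s_0$ so small that $\|h_N+r\bar z\|_\infty\le L$.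

\subsection{New zeros with prescribed values of the symbol}\label{sub:zeros}

By Lemma~\ref{lem:charpoly}, what matters about a new zero $a$ is above all the value $G_N(a)$. So we first invert $G_N$ near $\zeta$.

\begin{lemma}\label{lem:U}
If $s_0$ is small, there is an injective analytic function $U$ on the disk $|\mu|<R_{**}$, with $|U|<\kappa$ and $U'\ne0$, such that $G_N\bigl(z(U(\mu))\bigr)=\mu$ and
\begin{equation}\label{eq:U}
U(\mu)=\frac\mu c+O(s),\qquad z(U(\mu))=\zeta+O(s),\qquad c\,\frac{U(\mu)-U(\mu')}{\mu-\mu'}=1+O(s)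
\end{equation}
for $|\mu|,|\mu'|\le R_*$, where the quotient means $U'(\mu)$ if $\mu=\mu'$. Moreover, the numbers $G_N(a)$, $a\in Z$, are distinct, and $G_N(a)=G(a)+O(s)$.
\end{lemma}

\begin{proof}
For $|u|\le\kappa$, \eqref{eq:auto} gives $|z(u)-\zeta|\le2s/(1-\kappa)$, so $|z(u)|\ge1/2$ if $s_0$ is small. Since $b(z(u))=u$ and $c=h(\zeta)+r/\zeta$,
\[
V(u):=G_N(z(u))=cu+E(u),\qquad E(u)=h(z(u))-h(\zeta)+r\Bigl(\frac1{z(u)}-\frac1\zeta\Bigr),
\]
and $|E(u)|\le C|z(u)-\zeta|\le Cs$. Let $|\mu|<R_{**}$. On the circle $|u|=\kappa$ we have $|cu-\mu|\ge\kappa c_0-R_{**}>|E(u)|$ if $s_0$ is small, and the zero $\mu/c$ of $cu-\mu$ lies inside this circle. By Rouch\'e's theorem $V(u)=\mu$ has exactly one solution $u=U(\mu)$ in $|u|<\kappa$, and it is simple. Hence $V'(U(\mu))\ne0$, and by the inverse function theorem and uniqueness $U$ is analytic with $U'=1/V'(U)\ne0$. It is injective because $V(U(\mu))=\mu$. Next, $U(\mu)-\mu/c=-E(U(\mu))/c=O(s)$ on $|\mu|<R_{**}$. Cauchy's estimate for the derivative of this function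 gives $cU'=1+O(s)$ on the smaller disk $|\mu|\le R_*$, and integration along the segment from $\mu'$ to $\mu$ gives the last relation in \eqref{eq:U}. Finally $G_N(a)-G(a)=c(b(a)-1)$ and $|b(a)-1|\le2s/(1-|a|)$ by \eqref{eq:auto}; the numbers $G(a)$ are distinct, hence so are the $G_N(a)$ for small $s_0$.
\end{proof}

Now let $\mu_1,\dots,\mu_N\in\mathbb D$ be distinct points, none of them in $G_N(Z)$, and let $Q_N(\lambda)=\prod_j(\lambda-\mu_j)$. Put $u_j=U(\mu_j)$, $a_j=z(u_j)$ and
\[
\Theta(u)=\gamma\prod_{j=1}^N\frac{u-u_j}{1-\bar u_ju},\qquad\gamma=\prod_{j=1}^N\frac{1-\bar u_j}{1-u_j},\qquad\theta_N=\Theta\circ b .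
\]
Then $|\gamma|=1$ and $\Theta(1)=1$. This normalization is chosen because $b$ is close to $1$ on most of $\overline{\mathbb D}$, so that $\theta_N$ is close to $1$ there. The function $\theta_N$ is a Blaschke product of degree $N$ with the distinct zeros $a_j$, and $G_N(a_j)=\mu_j$. The values of $G_N$ at the points of $Z$ and at the $a_j$ are all distinct and $|a_j|\ge1/2$. So $B_N=B\theta_N$ has simple nonzero zeros, $G_N$ is injective on them, and Lemma~\ref{lem:charpoly} applies to $T_N=A^{B_N}_{h_N+r\bar z}$. Let $v_N=S^*B_N$. Note that $K_B\subset K_{B_N}$ by (K2), that $\|v_N\|\le1$, and that $\|T\|,\|T_N\|\le L$.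

The next lemma is the analogue of the weak links $\sqrt s$ of Section~\ref{sec:model}.

\begin{lemma}\label{lem:close}
We have $C^{-1}s\le1-|a_j|^2\le Cs$ and $|\theta_N-1|\le CN|b-1|$ on $\overline{\mathbb D}$. The quantity $\Delta_N=\|(T_N-T)|_{K_B}\|+\|v_N-v\|$ satisfies
\begin{equation}\label{eq:Delta}
\Delta_N\le CN\sqrt s\,\bigl(1+\log(1/s)\bigr),
\end{equation}
and for all $k\ge0$
\begin{equation}\label{eq:powers}
\|T_N^{\,k}v_N-T^kv\|\le C(k+1)L^k\Delta_N .
\end{equation}
\end{lemma}

\begin{proof}
We have $1-|a_j|^2=s(1-|u_j|^2)/|1-\rho u_j|^2$ with $|u_j|<\kappa$, which gives the first claim. By the product rule, $|\Theta'(u)|\le\sum_j(1-|u_j|^2)/|1-\bar u_ju|^2\le N(1-\kappa)^{-2}$ on $\overline{\mathbb D}$, so $|\theta_N-1|=|\Theta(b)-\Theta(1)|\le CN|b-1|$. With \eqref{eq:autonorm} this gives $\|v_N-v\|=\|S^*(B(\theta_N-1))\|\le\|\theta_N-1\|\le CN\sqrt s$.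

For $f\in K_B$,
\[
T_Nf-Tf=P_{B_N}\bigl(c(b-1)f\bigr)+(P_{B_N}-P_B)\bigl((h+r\bar z)f\bigr).
\]
On the finite-dimensional space $K_B$ we have $\|f\|_\infty\le C\|f\|$, so the first term has norm at most $|c|\,\|b-1\|\,\|f\|_\infty\le C\sqrt s\,\|f\|$. By (K2), $P_{B_N}-P_B$ is the projection onto $BK_{\theta_N}$. For $\varphi\in L^\infty$ the norm of $(P_{B_N}-P_B)\varphi$ is the supremum of $|\langle\varphi,Bk\rangle|\le\|\varphi\|_\infty\|k\|_{L^1}$ over unit vectors $k\in K_{\theta_N}$. So we must show that such $k$ have small $L^1$-norm, which expresses that they live near $\zeta$. Applying (K2) repeatedly to the factors $\phi_j=(z-a_j)/(1-\bar a_jz)$, we obtain the orthonormal basis $\phi_1\cdots\phi_{j-1}(1-|a_j|^2)^{1/2}k_{a_j}$, $1\le j\le N$, of $K_{\theta_N}$. On $\mathbb T$ its elements have modulus $(1-|a_j|^2)^{1/2}/|z-a_j|$, and the coefficients of a unit vector have modulus at most $1$. For $1/2\le t<1$ and $|\omega|\le\pi$,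
\[
|e^{i\omega}-t|^2=(1-t)^2+4t\sin^2(\omega/2)\ge(1-t)^2+2\omega^2/\pi^2 .
\]
Splitting the integral at $|\omega|=1-t$, with $t=|a_j|$ and $1-t\ge C^{-1}s$, gives $\int|z-a_j|^{-1}dm\le C(1+\log(1/s))$. Hence $\|k\|_{L^1}\le CN\sqrt s\,(1+\log(1/s))$, and \eqref{eq:Delta} follows.

Since the spectral radius of $T$ is less than $1$, $\sup_i\|T^i\|<\infty$. The vectors $T^iv$ lie in $K_B$, and
\[
T_N^{\,k}v_N-T^kv=T_N^{\,k}(v_N-v)+\sum_{i<k}T_N^{\,k-1-i}(T_N-T)T^iv .
\]
Each of the $k+1$ terms has norm at most $CL^k\Delta_N$, because $L>1$.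
\end{proof}

\subsection{The characteristic polynomial of the extension}\label{sub:char}

In the matrix model the characteristic polynomial was the product of the polynomials of the old and the new block, minus the gain $\varepsilon$ of the cycle. The same holds here, with a correction factor. Write $\widehat Q_N(\lambda)=\lambda^{-N}Q_N(\lambda)=\prod_j(1-\mu_j/\lambda)$ with $\widehat Q_N(\infty)=1$, and let $\mu^*=|c|^2/\bar\mu$ be the reflection of $\mu$ in the circle of radius $|c|$, with $0^*=\infty$.

\begin{lemma}\label{lem:PN}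
If $s_0$ is small, the characteristic polynomial of $T_N$ is
\begin{equation}\label{eq:PN}
P_N=p_NQ_N-\varepsilon_N\,q_N\,\Omega_N^\sharp,\qquad\varepsilon_N=-\frac{rB(0)\,c^{N-1}s}{\zeta B(\zeta)},
\end{equation}
where $p_N,q_N$ are monic polynomials of degree $d$ such that $p_N-p$ and $q_N-q$ have coefficients $O(Ns)$, and $\Omega_N^\sharp$ is the polynomial of degree less than $N$ that interpolates, at $\mu_1,\dots,\mu_N$, a function $\Omega_N$ analytic in $|\mu|<R_{**}$ with
\begin{equation}\label{eq:Omegaasym}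
\Omega_N(\mu)=\bigl(1+O(Ns)\bigr)\,\frac{\widehat Q_N(c)}{\overline{\widehat Q_N(c)}}\,\Bigl(1-\frac\mu c\Bigr)^{-2}\,\overline{\widehat Q_N(\mu^*)}\qquad(|\mu|\le R_*).
\end{equation}
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:charpoly} to $B_N$, whose zeros are $Z\cup\{a_j\}$. We have $B_N'(a)=B'(a)\theta_N(a)$ for $a\in Z$ and $B_N'(a_j)=B(a_j)\theta_N'(a_j)$. Separating old and new zeros in \eqref{eq:charpoly}, we get
\begin{equation}\label{eq:PNraw}
P_N=p_NQ_N-q_N\cdot Q_N\sum_{j=1}^N\frac{rB_N(0)}{a_j^2B(a_j)\theta_N'(a_j)}\,\frac1{\lambda-\mu_j},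
\end{equation}
where $q_N=\prod_{a\in Z}(\lambda-G_N(a))$ and
\[
p_N=q_N\Bigl(1-rB(0)\theta_N(0)\sum_{a\in Z}\frac1{a^2B'(a)\theta_N(a)(\lambda-G_N(a))}\Bigr).
\]
By Lemma~\ref{lem:close} and \eqref{eq:auto}, $\theta_N(0)-1$ and $\theta_N(a)-1$, $a\in Z$, are $O(Ns)$; for small $s_0$ they have modulus at most $1/2$, so also $1/\theta_N(a)=1+O(Ns)$. The coefficients of $p_N$ and $q_N$ are fixed polynomials in $G_N(a)$, $\theta_N(0)$ and $1/\theta_N(a)$, which give the coefficients of $p$ and $q$ at $G(a)$, $1$, $1$. This proves the claims on $p_N$ and $q_N$.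

We now compute the coefficients in \eqref{eq:PNraw}. Since $b$ is inverse to $z(\cdot)$, $\theta_N'(a_j)=\Theta'(u_j)/z'(u_j)$. Next, $\Theta(U(\mu))=Q_N(\mu)Y(\mu)$ with
\[
Y(\mu)=\gamma\prod_i\frac{U(\mu)-U(\mu_i)}{\mu-\mu_i}\prod_i\frac1{1-\bar u_iU(\mu)},
\]
and differentiation at $\mu_j$ gives $\Theta'(u_j)U'(\mu_j)=Q_N'(\mu_j)Y(\mu_j)$. With the formula for $z'$ in \eqref{eq:auto},
\[
\frac{rB_N(0)}{a_j^2B(a_j)\theta_N'(a_j)}=\frac{rB(0)\theta_N(0)}{a_j^2B(a_j)}\cdot\frac{-\zeta s}{(1-\rho u_j)^2}\cdot\frac{U'(\mu_j)}{Q_N'(\mu_j)Y(\mu_j)}=\frac{\varepsilon_N\Omega_N(\mu_j)}{Q_N'(\mu_j)},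
\]
where, with $U=U(\mu)$,
\[
\Omega_N(\mu)=\frac{\theta_N(0)}\gamma\cdot\frac{\zeta^2B(\zeta)}{z(U)^2B(z(U))}\cdot\frac{cU'(\mu)}{(1-\rho U)^2}\cdot\prod_i\frac{\mu-\mu_i}{c\,(U-U(\mu_i))}\cdot\prod_i(1-\bar u_iU).
\]
The factor $c^{N-1}$ in $\varepsilon_N$ compensates for the factors $c$ and $c^{-N}$ inserted here. The function $\Omega_N$ is analytic in $|\mu|<R_{**}$: for small $s_0$ the point $z(U)$ is so close to $\zeta$ that $z(U)^2B(z(U))\ne0$, and the first product is analytic because $U$ is injective with $U'\ne0$. By Lagrange's formula, $Q_N\sum_j\Omega_N(\mu_j)/\bigl(Q_N'(\mu_j)(\lambda-\mu_j)\bigr)=\Omega_N^\sharp$, and \eqref{eq:PNraw} becomes \eqref{eq:PN}.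

It remains to prove \eqref{eq:Omegaasym}. A product of $N$ factors $1+O(s)$ is $1+O(Ns)$, since $e^{CNs}-1\le C'Ns$ for $Ns<1$. Let $|\mu|\le R_*$ and use \eqref{eq:U}.
\begin{itemize}
\item $\theta_N(0)=1+O(Ns)$, and the second factor of $\Omega_N$ is $1+O(s)$ because $z^2B(z)$ is analytic and nonzero at $\zeta$.
\item $cU'=1+O(s)$, $\rho U=\mu/c+O(s)$ and $|1-\mu/c|\ge1-R_*/c_0>0$, so the third factor is $(1+O(s))(1-\mu/c)^{-2}$.
\item Each factor of the first product is $1+O(s)$, as $|\mu_i|<1<R_*$.
\item $\bar u_iU=\bar\mu_i\mu/|c|^2+O(s)$ and $|\bar\mu_i\mu|/|c|^2\le R_*/c_0^2<1/c_0$. So the last product is $1+O(Ns)$ times $\prod_i(1-\bar\mu_i\mu/|c|^2)=\overline{\prod_i(1-\mu_i/\mu^*)}=\overline{\widehat Q_N(\mu^*)}$.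
\item $u_i=\mu_i/c+O(s)$ and $|\mu_i/c|<1/c_0$, so $\prod_i(1-u_i)=(1+O(Ns))\widehat Q_N(c)$, and $1/\gamma$ is the quotient of this product and its conjugate. \qedhere
\end{itemize}
\end{proof}

\subsection{Choice of the parameters}\label{sub:choice}

The polynomial $Q_N$ and the number $s$ are still free. Since $v$ is cyclic, $x=g_x(T)v$ and $y=g_y(T)v$ with polynomials $g_x,g_y$ of degree less than $d$. Suppose that $pQ_NW\approx\lambda^NF$ for polynomials $W$ and $F$ of bounded degree. Multiplying \eqref{eq:PN} by $W$ and using $P_N(T_N)=0$, we expect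
\[
T_N^{\,N}F(T_N)\approx\varepsilon_N\bigl(q_N\Omega_N^\sharp W\bigr)(T_N),
\]
the analogue of \eqref{eq:modelCH}. Apply this to $(\alpha/\varepsilon_N)v_N$ with a constant $\alpha>0$. The starting vector $(\alpha/\varepsilon_N)F(T_N)v_N$ is near $x$ if $F$ is a multiple of $p$ plus $(\varepsilon_N/\alpha)g_x$, and its image is near $y$ if $\alpha(q\,\Omega W)(T)=g_y(T)$, where $\Omega$ is the limit of $\Omega_N$.

Two difficulties appear that were absent for $d=1$, where $W=1$ was enough. First, $Q_N$ has to be essentially the polynomial part of $\lambda^NF/(pW)$, and the error, of order $t^N$ when the zeros of $pW$ lie in $|\lambda|<t$, must be small compared with $|\varepsilon_N|=\beta^N$. A polynomial $w$ of degree less than $d$ with prescribed $w(T)$ has uncontrolled zeros. But $W=p+w$ has the same value at $T$, and its zeros are near those of $p$ if $w$ is small; a large $\alpha$ makes $w$ small. To match degrees we then take $F=p^2+(\varepsilon_N/\alpha)g_x$, so that $\widehat Q_N\to p/W$. Second, by \eqref{eq:Omegaasym}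 the limit $\Omega$ depends on $p/W$, so the equation for $w$ is nonlinear. We solve it by a fixed point theorem.

Fix $R'$ and $\beta$ with
\[
R<R'<\beta<R^+ .
\]
Then $\beta<1$ and $\beta|c|\ge\beta c_0>1$.

\medskip\noindent\emph{Functions of $T$.} If $\varphi=\sum\varphi_k\lambda^k$ is analytic in a neighborhood of $\overline{\mathbb D}$, put $\varphi(T)=\sum\varphi_kT^k$. Since the spectral radius of $T$ is less than $1$, $\sum\|T^k\|<\infty$; the map $\varphi\mapsto\varphi(T)$ is multiplicative, and
\begin{equation}\label{eq:calculus}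
\|\varphi(T)\|\le C\max_{|\lambda|\le1}|\varphi(\lambda)| .
\end{equation}
Let $\mathcal P$ be the space of polynomials of degree less than $d$, with any norm. By the Cayley--Hamilton theorem the image $\mathcal A$ of $\mathcal P$ under $\pi\mapsto\pi(T)$ is an algebra; it is closed, so it contains every $\varphi(T)$. The map $\mathcal P\to\mathcal A$ is an isomorphism because $v,Tv,\dots,T^{d-1}v$ are independent. As $p$ and $q$ are coprime, $\pi_1p+\pi_2q=1$ for some polynomials $\pi_1,\pi_2$, so $q(T)$ is invertible with inverse $\pi_2(T)\in\mathcal A$.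

\medskip\noindent\emph{Choice of $w$ and $\alpha$.} The zeros of $p$ lie in $|\lambda|<R$, so $|p(\lambda)|\ge C^{-1}|\lambda|^d$ for $|\lambda|\ge R'$, while $|w(\lambda)|\le C\|w\|\,|\lambda|^{d}$ there for $w\in\mathcal P$. Let $\mathcal B\subset\mathcal P$ be a closed ball about $0$ so small that $|w/p|\le1/2$ on $|\lambda|\ge R'$ for $w\in\mathcal B$. Then the zeros of $p+w$ lie in $|\lambda|<R'$, and $\Lambda_w=p/(p+w)$ is analytic on $|\lambda|\ge R'$ with $\Lambda_w(\infty)=1$ and $2/3\le|\Lambda_w|\le2$. Guided by \eqref{eq:Omegaasym}, define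
\[
\Omega_w(\mu)=\frac{\Lambda_w(c)}{\overline{\Lambda_w(c)}}\,\Bigl(1-\frac\mu c\Bigr)^{-2}\,\overline{\Lambda_w(\mu^*)},\qquad|\mu|<|c| .
\]
Here $|\mu^*|>|c|>R'$, and the last factor is analytic in $\mu$, since the conjugate of $(\mu^*)^{-k}$ is $(\mu/|c|^2)^k$. So $\Omega_w$ is analytic and zero-free in $|\mu|<|c|$, a neighborhood of $\overline{\mathbb D}$, and $\Omega_w(T)^{-1}=(1/\Omega_w)(T)\in\mathcal A$. Because $1/\Lambda_w=1+w/p$, the function $1/\Omega_w$ depends continuously on $w\in\mathcal B$ in the supremum norm on $\overline{\mathbb D}$, and $|1/\Omega_w|\le6$ there. For $\alpha>0$ let $\Psi(w)\in\mathcal P$ be defined by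
\[
\Psi(w)(T)=\alpha^{-1}g_y(T)\,q(T)^{-1}\Omega_w(T)^{-1}.
\]
By \eqref{eq:calculus}, $\Psi$ is continuous on $\mathcal B$ and $\|\Psi(w)\|\le C/\alpha$. Fix $\alpha$ so large that $\Psi(\mathcal B)\subset\mathcal B$. Brouwer's theorem, that a continuous self-map of a closed ball in a finite-dimensional space has a fixed point, gives $w\in\mathcal B$ with $\Psi(w)=w$. Fix this $w$ and put $W=p+w$. Since $W(T)=w(T)$,
\begin{equation}\label{eq:fixed}
\alpha\,q(T)\,\Omega_w(T)\,W(T)=g_y(T).
\end{equation}
From now on constants may depend on $R',\beta,\alpha,w$.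

\medskip\noindent\emph{Choice of $s_N$.} As in the model we make the gain equal to $\beta^N$:
\[
s=s_N=\frac{\beta^N|c|^{1-N}}{r|B(0)|},\qquad\text{so that}\qquad|\varepsilon_N|=\beta^N .
\]
Then $s_N=C_1(\beta/|c|)^N$ with a constant $C_1>0$, so $N^2s_N\to0$, $Ns_N<s_0$ for large $N$, and $\log(1/s_N)\le CN$. Whatever the points $\mu_j$ are, \eqref{eq:Delta} gives
\begin{equation}\label{eq:Delta2}
\Delta_N\le CN^2(\beta/|c|)^{N/2}\to0 .
\end{equation}

\medskip\noindent\emph{Choice of $Q_N$.} Let $F_N=p^2+(\varepsilon_N/\alpha)g_x$. The polynomials $F_N$ and $pW$ are monic of degree $2d$, and the zeros of $pW$ lie in $|\lambda|<R'$. So $F_N/(pW)=\sum_{k\ge0}t_k\lambda^{-k}$ for $|\lambda|\ge R'$, where $t_0=1$ and the $t_k$ depend on $N$. As $|\varepsilon_N|\le1$, the quotient is bounded by $C$ on $|\lambda|=R'$, and Cauchy's estimate gives $|t_k|\le C(R')^k$. Put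
\[
Q_N(\lambda)=\sum_{k=0}^Nt_k\lambda^{N-k}+\nu_N,\qquad|\nu_N|\le(R')^N,
\]
where the constant $\nu_N$ is chosen so that $Q_N$ has simple zeros, none of them in $G_N(Z)$. Only finitely many values of $\nu_N$ are excluded: the negatives of the values of $\sum_{k\le N}t_k\lambda^{N-k}$ at its critical points and at the points of $G_N(Z)$. The sum of the moduli of the coefficients of $Q_N$ is at most $C$, since $R'<1$. For $|\lambda|\ge\beta$,
\[
\Bigl|\widehat Q_N-\frac{F_N}{pW}\Bigr|=\Bigl|\nu_N\lambda^{-N}-\sum_{k>N}t_k\lambda^{-k}\Bigr|\le C\Bigl(\frac{R'}\beta\Bigr)^N,\qquad\Bigl|\frac{F_N}{pW}-\Lambda_w\Bigr|=\Bigl|\frac{\varepsilon_Ng_x}{\alpha pW}\Bigr|\le C\beta^N .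
\]
Since $|\Lambda_w|\ge2/3$, for large $N$
\begin{equation}\label{eq:Q}
\widehat Q_N\to\Lambda_w\ \text{ uniformly on }|\lambda|\ge\beta,\qquad|Q_N(\lambda)|\ge\tfrac12|\lambda|^N\ \text{ for }|\lambda|\ge\beta .
\end{equation}
In particular the zeros $\mu_1,\dots,\mu_N$ of $Q_N$ lie in $|\lambda|<\beta<1$, and the construction of Subsection~\ref{sub:zeros} applies to them. This defines $\theta_N$, and assertions (ii) and (iv) follow from \eqref{eq:Delta2} and Lemma~\ref{lem:close}. Finally,
\begin{equation}\label{eq:tau}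
p\,Q_NW=\lambda^NF_N-\tau_N,\qquad\tau_N=pW\Bigl(\sum_{j\ge1}t_{N+j}\lambda^{-j}-\nu_N\Bigr)\quad(|\lambda|\ge\beta).
\end{equation}
By the first equation $\tau_N$ is a polynomial. By the second it is $O(|\lambda|^{2d})$ at infinity and bounded by $C(R')^N$ on $|\lambda|=1$. So $\deg\tau_N\le2d$, and its coefficients are $O((R')^N)$.

\subsection{The interpolation polynomial}

For $|\mu|\le R_*$ we have $|\mu^*|\ge|c|^2/R_*>1>\beta$. So \eqref{eq:Omegaasym}, \eqref{eq:Q} and $Ns_N\to0$ give $\Omega_N\to\Omega_w$ uniformly on $|\mu|\le R_*$; in particular $|\Omega_N|\le C$ there. But \eqref{eq:PN} contains the polynomial $\Omega_N^\sharp$, of degree up to $N-1$, and it will be evaluated at $T_N$, whose powers may grow like $L^k$. We need its coefficients to decay at a rate close to $L^{-k}$. This is why $\Omega_N$ was controlled on the large disk $|\mu|\le R_*$, with $R_*$ close to $c_0$ and hence to $L$.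

Hermite's formula states that
\[
\Omega_N^\sharp(\lambda)=\frac1{2\pi i}\oint_{|\mu|=R_*}\frac{\Omega_N(\mu)}{Q_N(\mu)}\,\frac{Q_N(\mu)-Q_N(\lambda)}{\mu-\lambda}\,d\mu ;
\]
indeed, the right side is a polynomial in $\lambda$ of degree less than $N$, and at $\lambda=\mu_j$ it equals $\Omega_N(\mu_j)$ by Cauchy's formula. If $Q_N=\sum_n\pi_n\lambda^n$, the coefficient of $\lambda^k$ in $(Q_N(\mu)-Q_N(\lambda))/(\mu-\lambda)$ is $\sum_{n>k}\pi_n\mu^{n-1-k}$. On $|\mu|=R_*>1$ it has modulus at most $CR_*^{N-1-k}$, because $\sum|\pi_n|\le C$. With $|Q_N|\ge\frac12R_*^N$ on this circle we obtain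
\begin{equation}\label{eq:omegak}
\Omega_N^\sharp=\sum_{k<N}\omega_k\lambda^k,\qquad|\omega_k|\le CR_*^{-k}.
\end{equation}
For $|\lambda|\le1$, subtracting Hermite's formula from Cauchy's formula and using $|Q_N(\lambda)|\le C$ and $|\mu-\lambda|\ge R_*-1$, we get
\[
|\Omega_N(\lambda)-\Omega_N^\sharp(\lambda)|=\Bigl|\frac{Q_N(\lambda)}{2\pi i}\oint_{|\mu|=R_*}\frac{\Omega_N(\mu)\,d\mu}{Q_N(\mu)(\mu-\lambda)}\Bigr|\le CR_*^{-N}.
\]
Hence
\begin{equation}\label{eq:sharpconv}
\Omega_N^\sharp\to\Omega_w\quad\text{uniformly on }|\lambda|\le1 .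
\end{equation}

\subsection{The spectrum of the extension}

We show that $P_N(\lambda)\ne0$ for $|\lambda|\ge R^+$ and large $N$. On this set $|p(\lambda)|\ge C^{-1}|\lambda|^d$, and $|p_N-p|\le CNs_N|\lambda|^d$ because $p_N-p$ has degree less than $d$ and coefficients $O(Ns_N)$. So $|p_N|\ge C^{-1}|\lambda|^d$ for large $N$, and $|q_N|\le C|\lambda|^d$ because $q_N$ has bounded coefficients. By \eqref{eq:omegak}, $|\Omega_N^\sharp(\lambda)|\le CN\max\bigl(1,(|\lambda|/R_*)^N\bigr)$. With \eqref{eq:Q},
\[
\frac{|\varepsilon_Nq_N\Omega_N^\sharp|}{|p_NQ_N|}\le CN\beta^N\,\frac{\max\bigl(1,(|\lambda|/R_*)^N\bigr)}{|\lambda|^N}\le CN\max\bigl((\beta/R^+)^N,(\beta/R_*)^N\bigr),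
\]
where the first alternative covers $R^+\le|\lambda|\le R_*$ and the second $|\lambda|\ge R_*$. The bound tends to $0$ since $\beta<R^+<R_*$. By \eqref{eq:PN}, $\sigma(T_N)\subset\{|\lambda|<R^+\}$ for large $N$. The other requirements of admissibility were verified in Subsection~\ref{sub:zeros}; note that $h_N$ is rational without poles in $\overline{\mathbb D}$ and that $1/c_0<R^+<1$. This proves (i).

\subsection{Hitting the target}

Multiply \eqref{eq:PN} by $W$, write $p_N=p-(p-p_N)$ and use \eqref{eq:tau}: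
\[
P_NW=\lambda^NF_N-\tau_N-(p-p_N)Q_NW-\varepsilon_Nq_N\Omega_N^\sharp W .
\]
By the Cayley--Hamilton theorem the left side vanishes at $T_N$. Let
\[
x_N=\frac\alpha{\varepsilon_N}F_N(T_N)v_N=\frac\alpha{\varepsilon_N}p^2(T_N)v_N+g_x(T_N)v_N .
\]
Then $T_N^{\,N}x_N=\mathrm I+\mathrm{II}+\mathrm{III}$, where
\[
\mathrm I=\frac\alpha{\varepsilon_N}\tau_N(T_N)v_N,\qquad\mathrm{II}=\frac\alpha{\varepsilon_N}\bigl((p-p_N)Q_NW\bigr)(T_N)v_N,\qquad\mathrm{III}=\alpha\bigl(q_N\Omega_N^\sharp W\bigr)(T_N)v_N .
\]

\emph{The vectors $x_N$ tend to $x$.} For a fixed polynomial $\pi$, \eqref{eq:powers} gives $\|\pi(T_N)v_N-\pi(T)v\|\le C\Delta_N$. So $g_x(T_N)v_N\to g_x(T)v=x$. Since $p(T)=0$, also $\|p^2(T_N)v_N\|\le C\Delta_N$, and by \eqref{eq:Delta2}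
\[
\beta^{-N}\Delta_N\le CN^2(\beta|c|)^{-N/2}\to0,
\]
because $\beta|c|>1$. This is where the condition $R>1/c_0$ is used.

\emph{The term $\mathrm I$ tends to $0$.} Since $\deg\tau_N\le2d$ and $\|T_N\|\le L$, we have $\|\mathrm I\|\le C(R'/\beta)^N$.

\emph{The term $\mathrm{II}$ tends to $0$.} The polynomial $Q_NW$ has degree $N+d$, and the sum of the moduli of its coefficients is at most $C$. By \eqref{eq:powers} and $\sup_k\|T^kv\|<\infty$, each vector $T_N^{\,k}v_N$ with $k\le N+d$ has norm at most $C(1+NL^N\Delta_N)$, hence so does $(Q_NW)(T_N)v_N$. Also $\|(p-p_N)(T_N)\|\le CNs_N$ and $\beta^{-N}s_N\le C|c|^{-N}$. By \eqref{eq:Delta2},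
\[
\|\mathrm{II}\|\le CN|c|^{-N}\bigl(1+NL^N\Delta_N\bigr)\le CN|c|^{-N}+CN^4\Bigl(\frac{\beta^{1/2}L}{|c|^{3/2}}\Bigr)^N\to0,
\]
since $|c|\ge c_0>1$, $\beta<1$ and $L<c_0^{3/2}$.

\emph{The term $\mathrm{III}$ tends to $y$.} The polynomial $q_NW$ has degree $2d$ and bounded coefficients. So by \eqref{eq:omegak} the polynomial $\Phi_N=q_N\Omega_N^\sharp W$ has degree less than $N+2d$, and its coefficient at $\lambda^k$ is $O(R_*^{-k})$. By \eqref{eq:powers}, $L>R_*$ and \eqref{eq:Delta2},
\[
\|\Phi_N(T_N)v_N-\Phi_N(T)v\|\le C\Delta_N\sum_{k<N+2d}(k+1)\Bigl(\frac L{R_*}\Bigr)^k\le CN^4\Bigl(\frac L{R_*\sqrt{c_0}}\Bigr)^N\to0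
\]
by \eqref{eq:constants}. By Lemma~\ref{lem:PN} and \eqref{eq:sharpconv}, $\Phi_N\to q\,\Omega_wW$ uniformly on $\overline{\mathbb D}$. So \eqref{eq:calculus} and \eqref{eq:fixed} give $\alpha\Phi_N(T)v\to\alpha q(T)\Omega_w(T)W(T)v=g_y(T)v=y$.

This proves (iii) and completes the proof of Proposition~\ref{prop:ext}. \qed

\begin{remark}
The term $r\bar z$ is what carries the orbit back from the new block to $K_B$. For an analytic symbol $h_N$ the proof of Lemma~\ref{lem:charpoly} gives $(T_N^{\,N}f)(a)=h_N(a)^Nf(a)$ at each old zero $a$, so the new zeros have no influence on these values. Correspondingly $\varepsilon_N$ is proportional to $r$.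
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:limit}

We iterate Proposition~\ref{prop:ext}. A point $\zeta$ cannot be used twice: $b_\rho(\zeta)=-1$, so $h_N(\zeta)=h(\zeta)-2c$ violates the hypothesis $|h(\zeta)|\le\eta$. We therefore work at a new boundary point in each step and keep the modifications of the symbol essentially supported in disjoint disks, so that their supremum norms do not add up.

Let $\zeta_k=e^{i/k}$, and choose $\eta_k>0$ with $r\eta_k\le\eta$ and $\eta_k\le\frac12\inf_{j\ne k}|\zeta_j-\zeta_k|$. The infimum is positive since the points accumulate only at $1$, and the disks $D_k=\{|z-\zeta_k|<\eta_k\}$ are pairwise disjoint. Fix a strictly increasing sequence $R_k$ in $(1/c_0,1)$. Fix a sequence of pairs of positive integers $(j_k,l_k)$ with $j_k\le k$ in which every pair occurs infinitely often: take any sequence with the second property and replace $(j_k,l_k)$ by $(1,1)$ whenever $j_k>k$.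

\subsection*{Start}
Let $B_1$ be the Blaschke factor with zero $a=r^{-2}$, let $h_1=0$ and $x_1=0$. By the example after Lemma~\ref{lem:charpoly}, the operator $T_1=rS^*|_{K_{B_1}}$ is multiplication by $ra=1/r<1/c_0<R_1$. Since $\|r\bar z\|_\infty=r\le L$, the triple $(B_1,h_1,R_1)$ is admissible.

\subsection*{Induction}
Suppose that $(B_i,h_i,R_i)$ are admissible and $x_i\in K_{B_i}$ for $i\le k$, that $B_i$ divides $B_{i+1}$, and that $h_i=\sum_{n<i}c_n(b_n-1)$. Here $b_n$ is an automorphism $b_\rho$ at the point $\zeta_n$, $c_n=h_n(\zeta_n)+r\bar\zeta_n$, and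
\begin{equation}\label{eq:local}
|c_n(b_n-1)|\le\eta2^{-n}\quad\text{on }\overline{\mathbb D}\setminus D_n
\end{equation}
for $n<k$. Write $\psi_i=h_i+r\bar z$ and $T_i=A^{B_i}_{\psi_i}$. As soon as $B_j$ is constructed, fix a dense sequence $y_{j,1},y_{j,2},\dots$ in $K_{B_j}$. The target of step $k$ is $y_k=y_{j_k,l_k}\in K_{B_{j_k}}\subset K_{B_k}$.

We check the hypotheses of Proposition~\ref{prop:ext} at $\zeta_k$. For $j\le k$ the point $\zeta_j$ lies outside $D_n$, $n<j$, so \eqref{eq:local} gives $|h_j(\zeta_j)|\le\eta$ and $|c_j|\le r+\eta$, where $c_k=h_k(\zeta_k)+r\bar\zeta_k$. Let $b_k=b_\rho$ at $\zeta_k$. For $z\in\overline{\mathbb D}\setminus D_k$ we have $|1-\rho\bar\zeta_kz|=|\zeta_k-\rho z|\ge\eta_k-(1-\rho)$, so $|b_k-1|\le2(1-\rho)/(\eta_k-(1-\rho))$ by \eqref{eq:auto}, and \eqref{eq:local} holds for $n=k$ and all $\rho$ close to $1$. For such $\rho$ consider $\tilde\psi=\sum_{n\le k}c_n(b_n-1)+r\bar z$ on $\mathbb T$. Off $\bigcup_{n\le k}D_n$ we have $|\tilde\psi|\le r+\eta$. On $D_j\cap\mathbb T$,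 $j\le k$, write
\[
\tilde\psi=c_jb_j+(r\bar z-c_j)+\sum_{n\le k,\ n\ne j}c_n(b_n-1).
\]
The first term has modulus at most $r+\eta$; the second equals $r(\bar z-\bar\zeta_j)-h_j(\zeta_j)$ and has modulus at most $r\eta_j+\eta\le2\eta$; the sum has modulus at most $\eta$, because $D_j$ is disjoint from the other disks. So $\|\tilde\psi\|_\infty\le r+4\eta=L$.

Apply Proposition~\ref{prop:ext} to $(B_k,h_k,R_k)$ with $R^+=R_{k+1}$, $\zeta=\zeta_k$, $x=x_k$ and $y=y_k$. For a large $N=n_k$ we obtain $B_{k+1}$, $h_{k+1}=h_k+c_k(b_k-1)$ and $x_{k+1}\in K_{B_{k+1}}$ such that $(B_{k+1},h_{k+1},R_{k+1})$ is admissible, \eqref{eq:local} holds for $n=k$, and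
\begin{enumerate}
\item[(1)] $\|x_{k+1}-x_k\|\le2^{-k}$;
\item[(2)] $\|T_{k+1}^{\,n_k}x_{k+1}-y_k\|\le2^{-k}$;
\item[(3)] $\|T_{k+1}^{\,n_i}x_{k+1}-T_k^{\,n_i}x_k\|\le2^{-k}$ for all $i<k$;
\item[(4)] $\|\psi_{k+1}-\psi_k\|\le2^{-k}$;
\item[(5)] $\sum(1-|a|)\le2^{-k}$, the sum being over the zeros of $B_{k+1}/B_k$.
\end{enumerate}
Conditions (1) and (2) come from assertion (iii). Condition (3), which preserves the earlier hits, concerns finitely many fixed exponents $n$. In the notation of the proposition, the telescoping identity in the proof of Lemma~\ref{lem:close} gives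
\[
\|T_N^{\,n}x_N-T^nx\|\le L^n\|x_N-x\|+nL^{n-1}\|(T_N-T)|_{K_B}\|\sup_i\|T^ix\|\to0
\]
by (ii) and (iii). Condition (4) follows from $|c_k|\,\|b_k-1\|\le C\sqrt{s_N}$, and (5) from $\sum(1-|a|)\le CNs_N$ by (iv).

\subsection*{The limit}
By (5) the zeros of all $B_k$ satisfy the Blaschke condition. Let $\theta$ be the Blaschke product with these zeros, each taken once; it is infinite since each step adds $n_k\ge1$ zeros. By (K3) the increasing union $\bigcup_kK_{B_k}$ is a dense subspace of $K_\theta$, so $P_{B_k}\to P_\theta$ strongly on $L^2$.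

By (4), $\psi_k\to\psi$ in $L^2$. A subsequence converges almost everywhere, so $\|\psi\|_\infty\le L<M$. The function $h=\psi-r\bar z$ is the $L^2$-limit of the $h_k$, so $h\in H^2\cap L^\infty=H^\infty$. Let $M_\varphi$ denote multiplication by $\varphi$ on $L^2$. For $f\in L^\infty$ we have $\|(M_{\psi_k}-M_\psi)f\|\le\|f\|_\infty\|\psi_k-\psi\|\to0$; since $L^\infty$ is dense in $L^2$ and $\|M_{\psi_k}\|\le L$, $M_{\psi_k}\to M_\psi$ strongly. Products of uniformly bounded strongly convergent sequences converge strongly. So for each $n$ the operators $(P_{B_k}M_{\psi_k}P_{B_k})^n$, of norm at most $L^n$, converge strongly to $(P_\theta M_\psi P_\theta)^n$. By (1), $x_k\to x\in K_\theta$, and therefore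
\[
A_\psi^{\,n}x=\lim_{m\to\infty}T_m^{\,n}x_m\qquad(n\ge0),
\]
where $A_\psi$ acts on $K_\theta$. For $m>k$, (2) and (3) give
\[
\|T_m^{\,n_k}x_m-y_k\|\le2^{-k}+\sum_{l=k+1}^{m-1}2^{-l}\le2^{1-k},
\]
and so $\|A_\psi^{\,n_k}x-y_k\|\le2^{1-k}$ for every $k$. Each $y_{j,l}$ equals $y_k$ for infinitely many $k$, so it lies in the closure of the orbit of $x$. This closure therefore contains every $K_{B_j}$, and hence $K_\theta$. Thus $A_\psi$ is hypercyclic on $K_\theta$. \qed

\begin{thebibliography}{1}

\bibitem{BL}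
Anton Baranov, Andrei Lishanskii,
\emph{Point spectrum and hypercyclicity problem for a class of truncated Toeplitz operators},
arXiv:2112.08813 (2021).

\end{thebibliography}
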